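# Simple derivations whose symmetries do not commute

## Isotropy groups of simple derivations: three theorems

Throughout, $k$ is a field of characteristic zero and $R_n$ is the polynomial ring in $n$ variables over $k$. For a $k$-derivation $d$ of $R_n$, write $\mathrm{Aut}(R_n)_d$ for the group of $k$-automorphisms of $R_n$ that commute with $d$. This group is called the isotropy group of $d$. All other terms are explained in the next section.

**Theorem 1.** Let $n\ge 5$, $N=n-3\ge 2$, and $R_n=k[x,y,p_1,\dots,p_N,u]$. Define
$$d(x)=1,\qquad d(y)=xy+1,\qquad d(p_j)=y^j\ (1\le j\le N),\qquad d(u)=p_1y^2. \tag{1}$$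
Then $d$ is simple and $\mathrm{Aut}(R_n)_d$ is not commutative. Hence $\mathrm{Aut}(R_n)_d$ is not conjugate to a subgroup of the (commutative) group of translations.

**Theorem 2.** Let $G$ be a unipotent algebraic group over $k$, $m=\dim G$, and $n\ge m+2$. There is a simple derivation $d$ of $R_n$ with $\mathrm{Aut}(R_n)_d\cong G(k)$.

**Theorem 3.** Let $n\ge 2$ and let $d$ be a simple derivation of $R=R_n$.

(i) A non-trivial $\sigma\in\mathrm{Aut}(R)_d$ has no fixed point in $\mathbb A^n(\bar k)$, and $\mathrm{Aut}(R)_d$ is torsion-free.

(ii) Let an affine algebraic group $G$ over $k$ act faithfully on $\mathbb A^n_k$, commuting with $d$ (that is, $G(\bar k)$ commutes with $d$ on $R\otimes\bar k$). Then $G$ is unipotent and $\dim G\le n-2$. In particular $G$ is commutative if $n\le 4$.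

Theorem 1 answers a question about translations. A translation is an automorphism $x_j\mapsto x_j+c_j$ ($j=1,\dots,n$) with $c_j\in k$. A conjecture of D. Yan, quoted in Mishra, Mondal and Shukla, "On the Isotropy Groups of Non-Invertible Simple Derivations", arXiv:2507.15525 (2025), says that if $d$ is a simple derivation of $R_n$, then $\mathrm{Aut}(R_n)_d$ is conjugate in $\mathrm{Aut}(R_n)$ to a subgroup of translations. Translations commute with each other, and conjugation preserves commutativity, so a simple derivation with two non-commuting symmetries refutes the conjecture. Theorem 1 provides one for every $n\ge5$ and every $k$. For $n=5$, writing $z=p_1$ and $w=p_2$, it is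
$$d(x)=1,\quad d(y)=xy+1,\quad d(z)=y,\quad d(w)=y^2,\quad d(u)=zy^2. \tag{2}$$

Theorems 2 and 3 together say the following for $n\ge2$: the algebraic groups that occur inside isotropy groups of simple derivations of $R_n$ are exactly the unipotent groups of dimension at most $n-2$. Both conditions in Theorem 3(ii) are therefore sharp. The smallest non-commutative unipotent groups have dimension $3$ (the Heisenberg group is one), so non-commutative ones occur if and only if $n\ge5$. The conjecture holds for $n=1$, as we check by hand below, and for $n=2$, where the isotropy group of a simple derivation is trivial by a result of Mendes and Pan. For $n=3,4$ these notes do not decide it; there we prove only Theorem 3.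

## Derivations, stable ideals, translations

**Definition.** A $k$-derivation of a commutative $k$-algebra $T$ is a $k$-linear map $d:T\to T$ with $d(fg)=g\,d(f)+f\,d(g)$. An ideal $I$ is stable if $d(I)\subseteq I$. The derivation $d$ is simple if $T$ has no stable ideal other than $0$ and $T$. We then also say that $d$ is simple on $T$.

A derivation of a polynomial ring is determined by its values on the variables, and these values are arbitrary. We use constantly that the commutator $[D,E]=DE-ED$ of two derivations is again a derivation. So to check that two derivations commute, it suffices to check on generators. Likewise, an automorphism $\sigma$ commutes with $d$ as soon as $d(\sigma(x_j))=\sigma(d(x_j))$ for all variables $x_j$.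

On $k[x]$, the derivation $\partial_x$ is simple: a non-zero element of least degree in a non-zero stable ideal must be a constant, since differentiating a non-constant one would lower its degree. On $k[x]$, $x\partial_x$ is not simple, because $(x)$ is stable. On $k[x,y]$, $\partial_x$ is not simple, because $(y)$ is stable. Its isotropy group contains $x\mapsto x$, $y\mapsto -y$, which has order $2$ and so is not conjugate to a translation (translations have no torsion in characteristic zero). So the word "simple" in the conjecture matters.

For $n=1$, write $d=P\partial_x$ with $P\in k[x]$. The ideal $(P)$ is stable, and if $P=0$ every ideal is stable. So if $d$ is simple, then $P=c\in k^*$. If $\sigma$ commutes with $d$ and $\sigma(x)=f$, then $cf'=d(\sigma(x))=\sigma(c)=c$, so $f=x+b$ with $b\in k$. Conversely every translation commutes with $c\,\partial_x$. So for $n=1$ the isotropy group is exactly the group of translations.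

## Constants, adding one variable, and descent

Three elementary lemmas do most of the work. In all of them $T$ is a polynomial ring over $k$ (in any finite number of variables), so $T^*=k^*$.

**Lemma 4.** Let $d$ be simple on $T$. If $0\ne a\in T$ and $d(a)=\lambda a$ with $\lambda\in T$, then $a\in k^*$ and $\lambda=0$. In particular $\ker d=k$.

*Proof.* The ideal $(a)$ is stable, since $d(fa)=(d(f)+f\lambda)a$, and it is non-zero. Hence $(a)=T$ and $a\in T^*=k^*$. Then $\lambda a=d(a)=0$, so $\lambda=0$. Taking $\lambda=0$ from the start gives $\ker d=k$. $\square$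

The next lemma builds simple derivations one variable at a time.

**Lemma 5.** Let $d$ be simple on $T$ and extend it to $T[v]$ by $d(v)=av+b$ with $a,b\in T$. If no $r\in T$ satisfies $d(r)=ar+b$, then $d$ is simple on $T[v]$. For $a=0$ the condition reads $b\notin d(T)$.

*Proof.* Let $I\ne0$ be a stable ideal of $T[v]$, and let $e$ be the least $v$-degree of a non-zero element of $I$. Let $J\subset T$ be the set of coefficients of $v^e$ of elements of $I$ of degree at most $e$. This is a non-zero ideal of $T$. If $f=cv^e+\cdots\in I$ has degree at most $e$, then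
$$d(f)=(d(c)+eac)v^e+\cdots\in I$$
also has degree at most $e$, because $d(v^i)=iv^{i-1}(av+b)$ does not raise degrees. So $d(c)+eac\in J$, and since $c\in J$ we get $d(c)\in J$. Thus $J$ is stable, and $J=T$ because $d$ is simple on $T$. So $I$ contains a monic $f=v^e+cv^{e-1}+\cdots$.

If $e=0$, then $1\in I$ and we are done. Let $e\ge1$. The coefficient of $v^e$ in $d(f)$ is $ea$, so $d(f)-eaf\in I$ has degree less than $e$ and must be $0$. Its coefficient of $v^{e-1}$ gives
$$d(c)+(e-1)ac+eb=eac,\qquad\text{that is,}\qquad d(c)=ac-eb.$$
Then $r=-c/e$ satisfies $d(r)=-ac/e+b=ar+b$, contrary to the hypothesis. $\square$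

The third lemma is used to show that a solution of a linear equation does not involve a given variable.

**Lemma 6.** Let $d$ be simple on $T$ and $d(v)=av+b$ with $a,b\in T$. Let $Y\in T[v]$ satisfy $d(Y)=\mu Y+\nu$ with $\mu,\nu\in T$. If $Y$ has $v$-degree $e\ge1$, then its leading coefficient lies in $k^*$ and $\mu=ea$.

*Proof.* Let $c$ be the leading coefficient. Since $e\ge1$, $\nu$ does not contribute to the coefficient of $v^e$. Comparing these coefficients gives $d(c)+eac=\mu c$, that is, $d(c)=(\mu-ea)c$. Apply Lemma 4. $\square$

We also need a remark about degrees in $k[x]$: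
$$\text{if } \mu\in k[x],\ \deg\mu\ge1,\ c\in k,\ f\in k[x]\ \text{and}\ f'=\mu f+c,\ \text{then } f=0 \text{ and } c=0. \tag{3}$$
Indeed, if $f\ne0$ then $\mu f+c$ has degree $\deg\mu+\deg f>\deg f'$. So $f=0$, and then $c=0$.

## The base ring $k[x,y]$ with $d(y)=xy+1$

We now need a simple derivation with many elements outside its image. In $k[x]$ with $\partial_x$ every polynomial is a derivative, so Lemma 5 with $a=0$ never applies over $k[x]$. The first useful extension has $a=x$.

**Lemma 7.** Let $S=k[x,y]$, $d(x)=1$, $d(y)=xy+1$.

(a) $d$ is simple on $k[x]$ and on $S$.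

(b) The powers $y^j$, $j\ge1$, are linearly independent modulo $d(S)$: if $\sum_{j\ge1}c_jy^j\in d(S)$ with $c_j\in k$, then all $c_j=0$.

(c) If $c\in k$ and $Y\in S$ satisfy $d(Y)=(x+c)Y+1$, then $c=0$ and $Y=y$.

*Proof.* (a) We saw that $\partial_x$ is simple on $k[x]$. By (3), no $r\in k[x]$ satisfies $r'=xr+1$. Lemma 5 applies.

(b) Let $P=\sum_{j\ge1}c_jy^j=d(F)$ with $F\in S$. Suppose $F$ has $y$-degree $M\ge1$ and leading coefficient $c\in k[x]$. The coefficient of $y^M$ in $d(F)$ is $c'+Mxc$, which has $x$-degree $\deg c+1\ge1$. But the coefficients of $P$ lie in $k$, a contradiction. So $F\in k[x]$ and $P=F'\in k[x]$. Since $P$ has no term of $y$-degree $0$, $P=0$.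

(c) If $Y$ has $y$-degree $e\ge1$, Lemma 6 gives $x+c=ex$, so $e=1$ and $c=0$, and $Y=ay+b$ with $a\in k^*$, $b\in k[x]$. If $Y\in k[x]$, then $Y'=(x+c)Y+1$ contradicts (3). So we are in the first case. Substituting,
$$a(xy+1)+b'=x(ay+b)+1,\qquad\text{that is,}\qquad b'=xb+(1-a).$$
By (3), $b=0$ and $a=1$. $\square$

This gives a case $n=2$ by hand. If $\sigma$ commutes with the $d$ of Lemma 7, then $d(\sigma(x)-x)=\sigma(1)-1=0$, so $\sigma(x)=x+c$ with $c\in k$ by Lemma 4. Put $Y=\sigma(y)$; then $d(Y)=\sigma(xy+1)=(x+c)Y+1$, and (c) gives $\sigma=1$. The isotropy group is trivial, in accordance with the result of Mendes and Pan.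

## Adjoining integrals of elements of $S$ gives only translations

A natural way to create symmetries is to adjoin variables $p_j$ with $d(p_j)=b_j\in S$. Each translation $p_j\mapsto p_j+c_j$ then commutes with $d$. For instance $d(z)=y$ on $S[z]$ is simple by Lemma 5 and Lemma 7(b), and $z\mapsto z+c$ commutes with it. Can such a construction give two symmetries that do not commute?

It cannot. Suppose $d$ is simple on $T_N=S[p_1,\dots,p_N]$ with $d(p_j)=b_j\in S$. Then $d$ is simple on each $T_j=S[p_1,\dots,p_j]$, because a proper non-zero stable ideal of $T_j$ generates one of $T_N$. Let $\sigma\in\mathrm{Aut}(T_N)_d$. As before, $\sigma(x)=x+c$, and $Y=\sigma(y)$ satisfies $d(Y)=(x+c)Y+1$. Apply Lemma 6 to $v=p_N,\dots,p_1$ in turn. Here $a=0$ while $\mu=x+c\ne0$, so the degree in each variable is $0$, and $Y\in S$. By Lemma 7(c), $\sigma$ is the identity on $S$. Then $d(\sigma(p_j))=\sigma(b_j)=b_j=d(p_j)$, so $\sigma(p_j)=p_j+c_j$ with $c_j\in k$. The isotropy group consists of translations, and the conjecture holds for such $d$.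

The argument shows where one must leave this class: some $d(u)$ has to involve a variable that the symmetries move. Let us try in four variables, with $d(z)=y$ and $d(u)$ linear in $z$. The choice $d(u)=zy$ fails at once: $zy=d(z^2/2)$, so $u-z^2/2$ is a non-constant element of $\ker d$, and $d$ is not simple. Take instead
$$d(x)=1,\quad d(y)=xy+1,\quad d(z)=y,\quad d(u)=zy^2\qquad\text{on } S[z,u]. \tag{4}$$

Note first that
$$y^2\notin d(S[z]). \tag{5}$$
Suppose $y^2=d(F)$. The derivation $\partial_z$ commutes with $d$ on $S[z]$, so $d(\partial_zF)=\partial_z(y^2)=0$, and $\partial_zF=c\in k$. Hence $F=cz+q$ with $q\in S$, and $y^2-cy=d(q)$ contradicts Lemma 7(b).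

Consequently (4) is simple: if $zy^2=d(F)$ with $F\in S[z]$, then $d(\partial_zF)=\partial_z(zy^2)=y^2$, contrary to (5). So Lemma 5 applies.

Now look for a symmetry of (4) that moves $z$. As above, with Lemma 6 for $v=u$ and then $v=z$, a symmetry $\sigma$ fixes $S$, and $\sigma(z)=z+a$ with $a\in k$. Then
$$d(\sigma(u)-u)=(z+a)y^2-zy^2=ay^2. \tag{6}$$
So if $a\neq0$, we need $y^2=d(F)$ with $F\in S[z,u]$. Since $\partial_u$ commutes with $d$, $d(\partial_uF)=0$, so $\partial_uF=c\in k$. Hence $F=cu+F_0$ with $F_0\in S[z]$, and $y^2-czy^2=d(F_0)$. Applying $\partial_z$ gives $-cy^2=d(\partial_zF_0)$, so $c=0$ by (5), and then $y^2=d(F_0)$ contradicts (5) again. Therefore $a=0$, then $\sigma(u)=u+c$, and the isotropy group has shrunk to the translations of $u$. The symmetry $z\mapsto z+1$ does not lift to $S[z,u]$, because $y^2$ is not in the image of $d$.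

## The non-commuting pair: proof of Theorem 1

Equation (6) suggests the repair: adjoin one more variable $w$ with $d(w)=y^2$. Then $z\mapsto z+1$ lifts, by $u\mapsto u+w$. The new variable brings its own symmetry $w\mapsto w+1$, and the two do not commute, since the first one adds $w$ to $u$. What remains is to see that $d$ is still simple. In the theorem, $z$ and $w$ are called $p_1$ and $p_2$, and further $p_j$ are adjoined to reach every $n\ge5$.

*Proof of Theorem 1.* Put $S=k[x,y]$ and $T_j=S[p_1,\dots,p_j]$, so that $T_0=S$ and $R_n=T_N[u]$.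

**Step 1: $d$ is simple on every $T_j$, $0\le j\le N$.** This step adjoins the $p_j$ one at a time. We use induction on $j$; the case $j=0$ is Lemma 7(a). Let $j\ge1$. By Lemma 5 we must show $y^j\notin d(T_{j-1})$. Suppose $y^j=d(F)$ with $F\in T_{j-1}$. For $i<j$ the derivation $\partial_{p_i}$ commutes with $d$ on $T_{j-1}$: on each generator the value of $d$ lies in $S$ and is killed by $\partial_{p_i}$, and the value of $\partial_{p_i}$ is $0$ or $1$ and is killed by $d$. So $d(\partial_{p_i}F)=\partial_{p_i}(y^j)=0$, and $\partial_{p_i}F=c_i\in k$ by Lemma 4, as $d$ is simple on $T_{j-1}$. Then $F-\sum_{i<j}c_ip_i$ is killed by all $\partial_{p_i}$, so it is an element $q\in S$, and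
$$y^j-\sum_{i<j}c_iy^i=d(q).$$
This contradicts Lemma 7(b).

**Step 2: $d$ is simple on $R_n=T_N[u]$.** This step adjoins $u$. By Lemma 5 we must show $p_1y^2\notin d(T_N)$. Suppose $p_1y^2=d(F)$ with $F\in T_N$. Since $\partial_{p_1}$ and $\partial_{p_2}$ commute with $d$ on $T_N$,
$$d(\partial_{p_1}F)=y^2=d(p_2),\qquad d(\partial_{p_2}F)=0.$$
By Step 1 and Lemma 4, $\partial_{p_1}F=p_2+c$ and $\partial_{p_2}F=c'$ with $c,c'\in k$. Then $\partial_{p_2}\partial_{p_1}F=1$ while $\partial_{p_1}\partial_{p_2}F=0$, a contradiction.

**Step 3: two symmetries that do not commute.** Define automorphisms that fix the variables not mentioned: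
$$\alpha:\ p_1\mapsto p_1+1,\ u\mapsto u+p_2;\qquad\qquad \beta:\ p_2\mapsto p_2+1.$$
Both commute with $d$. On $x$, $y$ and the $p_j$ this holds because $\alpha$ and $\beta$ fix $S$ and change $p_j$ by constants. On $u$,
$$d(\alpha(u))=p_1y^2+y^2=\alpha(p_1y^2)=\alpha(d(u)),\qquad d(\beta(u))=p_1y^2=\beta(d(u)).$$
But $\alpha\beta(u)=\alpha(u)=u+p_2$, while $\beta\alpha(u)=\beta(u+p_2)=u+p_2+1$. So $\alpha\beta\ne\beta\alpha$.

A conjugate of a non-commutative group is non-commutative, so it is not contained in the group of translations. $\square$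

## The equation $d(g)=gA$ on a unipotent group

To see Theorem 1 as a special case of something, arrange the last three variables of (2) in a matrix:
$$g=\begin{pmatrix}1&z&u\\0&1&w\\0&0&1\end{pmatrix},\qquad A=\begin{pmatrix}0&y&0\\0&0&y^2\\0&0&0\end{pmatrix},\qquad gA=\begin{pmatrix}0&y&zy^2\\0&0&y^2\\0&0&0\end{pmatrix}. \tag{7}$$
So (2) says $d(g)=gA$. If $h$ is a constant matrix of the same shape, then $g\mapsto hg$ preserves this equation, since multiplication on the left commutes with multiplication on the right. For $h=1+E_{12}$ this is $\alpha$, and for $h=1+E_{23}$ it is $\beta$. The plan for Theorem 2 is to replace the Heisenberg group in (7) by any unipotent group $G$. Two things must then be settled: for which $A$ is the derivation simple, and are there other symmetries? We first recall the facts on unipotent groups that we use.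

Algebraic groups over $k$ are affine; in characteristic zero they are reduced. Let $U_M$ be the group of upper unitriangular $M\times M$ matrices and $\mathfrak n_M$ the strictly upper triangular matrices. A unipotent group is an algebraic group isomorphic to a closed subgroup $G$ of some $U_M$. We identify $\mathfrak g=\mathrm{Lie}(G)$ with a Lie subalgebra of $\mathfrak n_M$. It is a nilpotent Lie algebra. Let $g=(g_{ij})$ be the matrix of coordinate functions restricted to $G$, so $k[G]=k[g_{ij}]$.

For $\xi\in\mathfrak g$ and $f\in k[G]$, put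
$$(\xi^\ell f)(h)=\tfrac{d}{dt}f(h\exp(t\xi))\big|_{t=0},\qquad (\xi^rf)(h)=\tfrac{d}{dt}f(\exp(t\xi)h)\big|_{t=0}.$$
These are derivations of $k[G]$, linear in $\xi$, with
$$\xi^\ell(g)=g\xi,\qquad \xi^r(g)=\xi g. \tag{8}$$
From (8), $\xi^\ell\eta^r(g)=\eta g\xi=\eta^r\xi^\ell(g)$, so every $\xi^\ell$ commutes with every $\eta^r$. Also $[\xi^r,\eta^r](g)=\xi^r(\eta g)-\eta^r(\xi g)=(\eta\xi-\xi\eta)g$, so
$$[\xi^r,\eta^r]=[\eta,\xi]^r. \tag{9}$$
Since $\xi^M=0$, both $\xi^\ell$ and $\xi^r$ are nilpotent on the generators $g_{ij}$, and by the Leibniz formula $D^i(ab)=\sum_j\binom ijD^j(a)D^{i-j}(b)$ they are locally nilpotent: each element of $k[G]$ is killed by a power.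

In the Heisenberg group, (8) gives $E_{12}^\ell=\partial_z$, $E_{23}^\ell=\partial_w+z\partial_u$, $E_{12}^r=\partial_z+w\partial_u$, $E_{23}^r=\partial_w$, and $E_{13}^\ell=E_{13}^r=\partial_u$. So (2) is $\partial_x+(xy+1)\partial_y+yE_{12}^\ell+y^2E_{23}^\ell$.

**Lemma 8.** Let $G\subset U_M$ be closed, with Lie algebra $\mathfrak g$.

(a) $\exp:\mathfrak g\to G$ is an isomorphism of varieties. Hence $G$ is connected, and $k[G]$ is a polynomial ring in $\dim G$ variables: a basis of linear forms on $\mathfrak g$, regarded as functions on $G$ through $\exp$.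

(b) If $\chi:\mathfrak g\to k$ is linear and vanishes on $[\mathfrak g,\mathfrak g]$, then $X(\exp\eta)=\chi(\eta)$ defines a homomorphism $X:G\to\mathbb G_a$, and $\xi^\ell(X)=\xi^r(X)=\chi(\xi)$ for all $\xi\in\mathfrak g$.

(c) If $f\in k[G]$ and $\eta^r(f)=0$ for all $\eta\in\mathfrak g$, then $f\in k$.

(d) If $\mathfrak h\subset\mathfrak g$ is a Lie subalgebra, $\exp(\mathfrak h)$ is a closed subgroup of $G$. If $\mathfrak g$ is abelian, $G$ is commutative.

*Proof.* (a) The series $\exp$ and $\log$ are finite on $\mathfrak n_M$ and $U_M$, and are inverse polynomial maps between them. Let $I\subset k[U_M]$ be the ideal of $G$, and let $\xi\in\mathfrak g$. The derivation $\xi^\ell$ of $k[U_M]$ maps $I$ into $I$; this is the standard description of $\mathrm{Lie}(G)$. For $f\in I$, the polynomial $f(\exp(t\xi))$ in $t$ has $i$-th derivative $((\xi^\ell)^if)(1)=0$ at $t=0$ for every $i$. Hence it vanishes and $\exp(t\xi)\in G$. The same works over $\bar k$. Conversely, let $h\in G(\bar k)$ and $\xi=\log h$. For $f\in I$ the polynomial $f(\exp(t\xi))$ vanishes at all integers $t$, because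 $\exp(t\xi)=h^t$ there. So it is zero, the curve $\exp(t\xi)$ lies in $G$, and its tangent $\xi$ at $1$ lies in $\mathfrak g\otimes\bar k$. So $\exp$ and $\log$ exchange the $\bar k$-points of the reduced closed subvarieties $\mathfrak g\subset\mathfrak n_M$ and $G\subset U_M$, and they restrict to inverse isomorphisms.

(b) By the Baker–Campbell–Hausdorff formula, $\exp(\xi)\exp(\eta)=\exp(\xi+\eta+\kappa)$ with $\kappa$ a finite sum of iterated brackets, so $\kappa\in[\mathfrak g,\mathfrak g]$. Hence $X$ is a homomorphism, and $X(h\exp(t\xi))=X(h)+t\chi(\xi)=X(\exp(t\xi)h)$. Take the derivative at $t=0$.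

(c) For $\eta\in\mathfrak g$, $\frac{d}{dt}f(\exp(t\eta))=(\eta^rf)(\exp(t\eta))=0$, so $f(\exp\eta)=f(1)$. Since $k$ is infinite and $k[G]$ is a ring of polynomial functions on $\mathfrak g$ by (a), $f$ is constant.

(d) $\exp(\mathfrak h)$ is closed by (a), and it is a subgroup by the Baker–Campbell–Hausdorff formula. If $\mathfrak g$ is abelian, the formula reads $\exp(\xi)\exp(\eta)=\exp(\xi+\eta)$. $\square$

## Padding the base without creating symmetries

For Theorem 2 we want the isotropy group exactly, in every dimension $n\ge m+2$. The padding used in Theorem 1 is not suitable: for $j\ge3$ each $p_j$ contributes the symmetry $p_j\mapsto p_j+c$. Instead we adjoin several variables like $y$. They must be chosen with some care. With $\delta(y_1)=xy_1+1$ and $\delta(y_2)=xy_2+1$, the element $y_1-y_2$ satisfies $\delta(y_1-y_2)=x(y_1-y_2)$ and generates a stable ideal. Different powers of $x$ avoid this.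

Fix $r\ge1$. For $0\le i\le r$ let $S_i=k[x,y_1,\dots,y_i]$, let $S=S_r$, and let
$$\delta(x)=1,\qquad \delta(y_i)=x^iy_i+1\quad(1\le i\le r).$$
Then $S_1$ is the ring of Lemma 7 with $y=y_1$.

**Lemma 9.** (a) $\delta$ is simple on every $S_i$, $0\le i\le r$.

(b) The powers $y_1^j$, $j\ge1$, are linearly independent modulo $\delta(S)$.

(c) Let $S=B_0\subset B_1\subset\dots\subset B_m=R$ with $B_j=B_{j-1}[u_j]$ a polynomial ring over $B_{j-1}$, and let $d$ be a derivation of $R$ with $d|_S=\delta$ and $d(u_j)\in B_{j-1}$, simple on every $B_j$. Then every $\sigma\in\mathrm{Aut}(R)_d$ is the identity on $S$.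

*Proof.* (a) We use induction on $i$, and $S_0=k[x]$ is known. Let $i\ge1$ and suppose $\delta$ is simple on $S_0,\dots,S_{i-1}$. By Lemma 5 we must exclude $q\in S_{i-1}$ with $\delta(q)=x^iq+1$. Apply Lemma 6 to $v=y_{i-1},\dots,y_1$ in turn, with $T=S_{j-1}$ and $a=x^j$ when $v=y_j$. Positive degree $e$ in $y_j$ would force $x^i=ex^j$ with $j<i$, which is false. So $q\in k[x]$, and $q'=x^iq+1$ contradicts (3).

(b) Let $P=\sum_{j\ge1}c_jy_1^j=\delta(F)$ with $F\in S$. Apply Lemma 6 to $v=y_r,\dots,y_2$ in turn, with $\mu=0$ and $\nu=P\in S_1$. Positive degree $e$ in $y_j$ would force $0=ex^j$. So $F\in S_1$, and Lemma 7(b) gives $P=0$.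

(c) Since $d(\sigma(x)-x)=0$, Lemma 4 gives $\sigma(x)=x+c$ with $c\in k$. Let $1\le i\le r$ and $Y=\sigma(y_i)$. Then
$$d(Y)=(x+c)^iY+1.$$
Apply Lemma 6 to $v=u_m,\dots,u_1$ in turn, with $a=0$. Positive degree would force $(x+c)^i=0$, so $Y\in S$. Next apply Lemma 6 to $v=y_r,\dots,y_1$. Positive degree $e$ in $y_j$ forces $(x+c)^i=ex^j$. Comparing degrees and leading coefficients gives $j=i$ and $e=1$, and then the coefficient $ic$ of $x^{i-1}$ must vanish, so $c=0$.

If $c\ne0$, this shows $Y\in k[x]$ with $Y'=(x+c)^iY+1$, which contradicts (3). So $c=0$. Then $Y$ involves none of $y_r,\dots,y_{i+1}$, and its degree in $y_i$ is at most $1$, with leading coefficient in $k^*$ if it is $1$. So $Y=ay_i+b$ with $a\in k$ and $b\in S_{i-1}$. Substituting into $\delta(Y)=x^iY+1$,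
$$a(x^iy_i+1)+\delta(b)=x^i(ay_i+b)+1,\qquad\text{that is,}\qquad \delta(b)=x^ib+(1-a).$$
By Lemma 6 for $v=y_{i-1},\dots,y_1$ we get $b\in k[x]$, since $x^i\ne ex^j$ for $j<i$. By (3), $b=0$ and $a=1$. So $\sigma(y_i)=y_i$. $\square$

## Simplicity depends only on the abelianization

Let $G\subset U_M$ be unipotent of dimension $m$ and put $R=S\otimes k[G]$, with $S$ as in Lemma 9. By Lemma 8(a), $R$ is a polynomial ring in $r+1+m$ variables. For $A=\sum_if_i\xi_i\in S\otimes\mathfrak g$ define
$$d_A=\delta\otimes1+\sum_if_i\,\xi_i^\ell,\qquad\text{so}\qquad d_A|_S=\delta,\quad d_A(g)=gA. \tag{10}$$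
Extend each $\eta^r$ to $R$ by $S$-linearity; it remains locally nilpotent. Then $\eta^r$ commutes with $d_A$: on $S$ both composites are $0$, and on the entries of $g$,
$$\eta^rd_A(g)=\eta^r(gA)=\eta gA=d_A(\eta g)=d_A\eta^r(g).$$
Linear forms on $\mathfrak g$ are extended $S$-linearly to $S\otimes\mathfrak g$.

Not every $A$ gives a simple derivation. For the Heisenberg group and $A=xE_{12}+yE_{23}$, $d_A(z)=x=d_A(x^2/2)$, so $z-x^2/2$ is a non-constant element of the kernel. The next statement says that obstructions of this kind are the only ones. In particular the coordinates in the direction of $[\mathfrak g,\mathfrak g]$, such as $u$ in (7), need no separate check.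

**Proposition 10.** $d_A$ is simple on $R$ if and only if the following condition holds.

$(*)$ For every non-zero linear form $\chi:\mathfrak g\to k$ vanishing on $[\mathfrak g,\mathfrak g]$, $\chi(A)\notin\delta(S)$.

*Proof.* **Step 1: the condition is necessary.** Let $\chi$ be as in $(*)$ and $X$ as in Lemma 8(b). Then $d_A(X)=\sum_if_i\chi(\xi_i)=\chi(A)$. If $\chi(A)=\delta(q)$ with $q\in S$, then $X-q\in\ker d_A$. Since $X\in k[G]$ is not constant and $S\cap k[G]=k$ inside $R$, $X-q\notin k$. By Lemma 4, $d_A$ is not simple.

Now assume $(*)$. We prove that $d_A$ is simple by induction on $m=\dim G$. For $m=0$ this is Lemma 9(a). Let $m\ge1$ and write $d=d_A$.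

**Step 2: splitting off a central direction.** This step writes $R$ as $B[u]$ with $B$ belonging to a smaller group. The nilpotent Lie algebra $\mathfrak g\neq0$ has a non-zero central element $\zeta$. Let $Z=\exp(k\zeta)$. By the Baker–Campbell–Hausdorff formula
$$\exp(\eta)\exp(t\zeta)=\exp(\eta+t\zeta)=\exp(t\zeta)\exp(\eta), \tag{11}$$
so $Z$ is a closed central subgroup. The quotient $G/Z$ is a unipotent group with Lie algebra $\mathfrak g/k\zeta$, and the projection $\pi:G\to G/Z$ satisfies $\pi(\exp\eta)=\exp(\bar\eta)$. In the coordinates of Lemma 8(a), $k[G/Z]\subset k[G]$ is therefore the ring generated by the linear forms on $\mathfrak g$ that vanish on $\zeta$. Choose a linear form $\ell$ with $\ell(\zeta)=1$ and let $u(\exp\eta)=\ell(\eta)$. Then $k[G]=k[G/Z][u]$, a polynomial ring in $u$. By (11), $\zeta^\ell=\zeta^r$, this derivation kills $k[G/Z]$, and $\zeta^r(u)=1$. Put $B=S\otimes k[G/Z]$. Then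
$$R=B[u],\qquad \zeta^r=\partial/\partial u,\qquad B=\ker\zeta^r.$$

**Step 3: $d$ restricts to a simple derivation of $B$, and $d(u)\in B$.** Since $\zeta^r$ commutes with $d$, we have $d(B)\subset B$. For a function $f=\bar f\circ\pi$ the definition of $\xi^\ell$ gives $\xi^\ell f=(\bar\xi^\ell\bar f)\circ\pi$, so $d|_B$ is the derivation (10) attached to $G/Z$ and the image $\bar A$ of $A$ in $S\otimes\mathfrak g/k\zeta$. A non-zero linear form on $\mathfrak g/k\zeta$ vanishing on brackets pulls back to one on $\mathfrak g$ with the same value on $A$, so $(*)$ holds for $G/Z$ and $\bar A$. By induction $d$ is simple on $B$. Finally $\zeta^r(d(u))=d(\zeta^r(u))=d(1)=0$, so $h:=d(u)\in B$.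

**Step 4: what a failure would produce.** By Lemma 5 it suffices to show $h\notin d(B)$. Suppose $h=d(p)$ with $p\in B$, and put $v=u-p$. Then
$$R=B[v],\qquad d(v)=0,\qquad \zeta^r(v)=1.$$
If $\sum_ib_iv^i\in\ker d$ with $b_i\in B$, then $\sum_id(b_i)v^i=0$, so all $b_i\in\ker d|_B=k$ by Lemma 4. Hence $\ker d=k[v]$.

**Step 5: the symmetries turn $v$ into a character.** Let $\eta\in\mathfrak g$. Since $\eta^r$ commutes with $d$, it maps $\ker d=k[v]$ to itself, and it is locally nilpotent there. Write its restriction as $Q\,\partial_v$ with $Q\in k[v]$. If $\deg Q\ge1$, then $Q\,\partial_v$ sends each polynomial of degree $e\ge1$ to one of degree $e-1+\deg Q\ge e$, so no power kills $v$. Hence $Q\in k$, that is, $\eta^r(v)=:\chi(\eta)\in k$. The map $\chi$ is linear in $\eta$. By (9),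
$$\chi([\eta,\xi])=[\xi^r,\eta^r](v)=\xi^r(\chi(\eta))-\eta^r(\chi(\xi))=0,$$
so $\chi$ vanishes on $[\mathfrak g,\mathfrak g]$. It is non-zero, because $\chi(\zeta)=\zeta^r(v)=1$.

**Step 6: contradiction with $(*)$.** Let $X$ be the function of Lemma 8(b) for this $\chi$. Then $\eta^r(v-X)=\chi(\eta)-\chi(\eta)=0$ for all $\eta\in\mathfrak g$. Write $v-X=\sum_js_j\otimes f_j$ with $s_j\in S$ linearly independent over $k$ and $f_j\in k[G]$. Then $\eta^r(f_j)=0$ for all $j$ and $\eta$, so $f_j\in k$ by Lemma 8(c). Hence $q:=v-X\in S$, and
$$0=d(v)=d(X)+d(q)=\chi(A)+\delta(q).$$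
So $\chi(A)=\delta(-q)\in\delta(S)$, contrary to $(*)$. $\square$

In the Heisenberg case, Step 5 is the contradiction of Step 2 in the proof of Theorem 1: there, two commuting derivations gave $1$ and $0$ for the same mixed derivative; here the central direction would be a bracket on which $\chi$ is both $0$ and $1$.

## Theorem 2: every unipotent group is an isotropy group

*Proof of Theorem 2.* Let $G\subset U_M$, $m=\dim G$ and $n\ge m+2$. Put $r=n-m-1\ge1$ and take $S$ as in Lemma 9. Then $R=S\otimes k[G]\cong R_n$, since $r+1+m=n$.

**Step 1: choice of $A$.** Choose $\xi_1,\dots,\xi_s\in\mathfrak g$ mapping to a basis of $\mathfrak g/[\mathfrak g,\mathfrak g]$ and put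
$$A=\sum_{i=1}^sy_1^i\,\xi_i.$$
If $\chi\ne0$ is a linear form on $\mathfrak g$ vanishing on $[\mathfrak g,\mathfrak g]$, then $\chi(A)=\sum_i\chi(\xi_i)y_1^i$, and not all $\chi(\xi_i)$ are $0$. By Lemma 9(b), $\chi(A)\notin\delta(S)$. So $(*)$ holds, and $d=d_A$ is simple by Proposition 10. (If $G$ is trivial, then $A=0$ and $R=S$.)

**Step 2: symmetries fix $S$.** Steps 2 and 3 of the proof of Proposition 10 give $R=B[u]$ with $B=S\otimes k[G/Z]$, $d(u)\in B$, and $d$ simple on $B$, where $(*)$ holds again for $G/Z$ and $\bar A$. Repeating this with $G/Z$ in place of $G$, and so on, we reach $S$ after $m$ steps. This is a tower as in Lemma 9(c). So every $\sigma\in\mathrm{Aut}(R)_d$ is the identity on $S$.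

**Step 3: symmetries are left multiplications.** Let $\sigma\in\mathrm{Aut}(R)_d$. Apply $\sigma$ to the entries of $g$ and put $s=\sigma(g)$. Since $\sigma|_{k[G]}$ is a homomorphism $k[G]\to R$ of $k$-algebras, $s\in G(R)$. The entries of $A$ lie in $S$ and are fixed by $\sigma$, so $d(s)=\sigma(d(g))=\sigma(gA)=sA$. From $d(gg^{-1})=0$ we get $d(g^{-1})=-g^{-1}d(g)g^{-1}=-Ag^{-1}$. Hence
$$d(sg^{-1})=sAg^{-1}-sAg^{-1}=0.$$
By Lemma 4 the entries of $h:=sg^{-1}\in G(R)$ lie in $k$. So $h\in G(k)$ and $\sigma(g)=hg$.

**Step 4: the isomorphism.** Conversely, for $h\in G(k)$ let $\sigma_h$ be the automorphism of $R$ that fixes $S$ and has $\sigma_h(g)=hg$; it comes from left multiplication by $h$ on $G$. It commutes with $d$, because $d(hg)=hgA=\sigma_h(gA)$. Moreover $\sigma_h\sigma_{h'}(g)=\sigma_h(h'g)=h'hg$, so $\sigma_h\sigma_{h'}=\sigma_{h'h}$, and $h\mapsto\sigma_{h^{-1}}$ is a homomorphism $G(k)\to\mathrm{Aut}(R)_d$. It is injective since $hg=g$ implies $h=1$, and surjective by Step 3. $\square$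

For the Heisenberg group, with $r=1$, $\xi_1=E_{12}$ and $\xi_2=E_{23}$, this is the derivation (2). Taking $h=\begin{pmatrix}1&a&c\\0&1&b\\0&0&1\end{pmatrix}$, its isotropy group is exactly
$$\{\,z\mapsto z+a,\quad w\mapsto w+b,\quad u\mapsto u+aw+c\ :\ a,b,c\in k\,\},$$
with $x$ and $y$ fixed.

## Theorem 3(i): no fixed points, no torsion

Let $n\ge2$ and let $d$ be simple on $R=R_n=k[x_1,\dots,x_n]$. An automorphism $\sigma$ of $R$ acts on points by $P\mapsto(\sigma(x_1)(P),\dots,\sigma(x_n)(P))$, and $P$ is a fixed point if and only if $\sigma(f)(P)=f(P)$ for all $f\in R$. For example, $y\mapsto-y$ on $k[x,y]$ fixes the line $y=0$, whose ideal is $(y)$.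

**Step 1: $d$ stays simple on $R\otimes\bar k$.** This lets us work over an algebraically closed field. Let $I$ be a proper non-zero stable ideal of $R\otimes\bar k$. It is generated by finitely many elements, which have coefficients in a finite Galois extension $L/k$. Then $I_L=I\cap(R\otimes L)$ is a proper non-zero stable ideal of $R\otimes L$. The Galois group acts on $R\otimes L$ through $L$ and commutes with $d$, so each conjugate $\gamma(I_L)$ is stable. The product $W$ of all conjugates is stable by the Leibniz rule, proper, non-zero because $R\otimes L$ is a domain, and invariant under the Galois group. By Galois descent for subspaces, $W=(W\cap R)\otimes L$. So $W\cap R$ is a proper non-zero stable ideal of $R$, a contradiction.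

**Step 2: the ideal of $\sigma$.** This step attaches a stable ideal to a symmetry. For $\sigma\in\mathrm{Aut}(R)_d$, let $I_\sigma$ be the ideal generated by all $\sigma(f)-f$, $f\in R$. It is stable, because $d(\sigma(f)-f)=\sigma(d(f))-d(f)$. It is generated by the elements $\sigma(x_i)-x_i$, because
$$\sigma(fg)-fg=\sigma(f)(\sigma(g)-g)+g(\sigma(f)-f).$$
If $\sigma\ne1$, then $I_\sigma\ne0$, so $I_\sigma=R$. By Step 1 the same holds over $\bar k$. A fixed point $P\in\mathbb A^n(\bar k)$ of $\sigma$ would put $I_\sigma$, formed over $\bar k$, into the maximal ideal of $P$. So a non-trivial $\sigma$ has no fixed point.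

**Step 3: no torsion.** If $\mathrm{Aut}(R)_d$ had torsion, it would contain an element $\sigma$ of prime order $p$. By Serre ("How to use finite fields for problems concerning infinite fields", Contemp. Math. 487 (2009), Theorem 1.2), a finite $p$-group acting on $\mathbb A^n$ over an algebraically closed field of characteristic $\ne p$ has a fixed point, so Step 2 gives a contradiction. The case we need can also be written out here. By Step 2, $I_\sigma=R$, so there are $a_i\in R$ with
$$1=\sum_{i=1}^na_i\,(\sigma(x_i)-x_i). \tag{12}$$
Let $\Lambda\subset k$ be the subring generated by $1/p$ and the coefficients of all $\sigma(x_i)$ and $a_i$. It is a finitely generated ring, $\sigma$ maps $\Lambda[x_1,\dots,x_n]$ to itself with $\sigma^p=1$, and (12) holds over $\Lambda$. Let $\mathfrak m$ be a maximal ideal of $\Lambda$. The field $\Lambda/\mathfrak m$ is finitely generated as a ring, hence finite, say with $q$ elements. Since $p$ is invertible in it, $p\nmid q$. Reducing $\sigma$ modulo $\mathfrak m$ gives a permutation of the $q^n$ points of $(\Lambda/\mathfrak m)^n$ whose $p$-th power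 is the identity. Its orbits have $1$ or $p$ points, and $p\nmid q^n$, so it fixes some point. Evaluating the reduction of (12) at that point gives $1=0$, a contradiction. This proves (i). $\square$

## Theorem 3(ii): unipotence and the bound $n-2$

Let $G$ act faithfully on $\mathbb A^n$, commuting with $d$. The hypotheses pass to $\bar k$ by Step 1 above. Unipotence, dimension and commutativity may be checked over $\bar k$. So from now on $k=\bar k$. The group $G(k)$ acts on $R$ by $(h\cdot f)(P)=f(h^{-1}P)$, and by faithfulness this embeds $G(k)$ into $\mathrm{Aut}(R)_d$.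

The hypothesis $n\ge2$ is needed: for $n=1$ the translations form a group of dimension $1$ commuting with $\partial_x$. Simplicity is needed too: on $k[x,y]$ the derivation $\partial_x$ commutes with a two-dimensional group of translations.

**Step 1: $G$ is unipotent.** If not, then by Jordan decomposition $G(k)$ contains a semisimple element $s\ne1$. The closure of the group generated by $s$ is a non-trivial diagonalizable group, that is, a product of a torus and a finite abelian group. It contains an element of prime order: in the torus if that is non-trivial, otherwise in the finite group. This gives torsion in $\mathrm{Aut}(R)_d$, contrary to (i).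

For the dimension bound, suppose $\dim G\ge n-1$; we look for a contradiction.

**Step 2: reduction to $\dim G=n-1$ and the field of invariants.** This step finds an invariant function. A nilpotent Lie algebra has ideals of every dimension up to its own, obtained by successively lifting central lines from quotients. By Lemma 8(d), $G$ has closed subgroups of every smaller dimension. So we may assume $\dim G=n-1\ge1$. By (i) all stabilizers are trivial, so all orbits have dimension $n-1$. By Rosenlicht's theorem, $\mathrm{Frac}(R)^G$ has transcendence degree $n-(n-1)=1$ over $k$.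

Put $B=R^G$. Let $a/b$ be an invariant fraction in lowest terms. For $h\in G$, comparing $(h\cdot a)/(h\cdot b)$ with $a/b$ shows that $h\cdot a=\lambda(h)a$ and $h\cdot b=\lambda(h)b$ with $\lambda(h)\in R^*=k^*$. Then $\lambda$ is a character of the unipotent group $G$, so $\lambda=1$ and $a,b\in B$. Hence $\mathrm{Frac}(R)^G=\mathrm{Frac}(B)$. Clearly $\mathrm{Frac}(B)\cap R=B$. In particular $B$ is normal: an element of $\mathrm{Frac}(B)$ integral over $B$ is integral over the normal ring $R$, hence lies in $R\cap\mathrm{Frac}(B)=B$.

**Step 3: $B=k[t]$ is a polynomial ring.** Pick $b\in B\setminus k$ and a line in $\mathbb A^n$ on which $b$ is not constant, for instance through two points where $b$ takes different values. Let $\tau$ be a coordinate on this line and consider the restriction map $B\to k[\tau]$. Its kernel $\mathfrak p$ is prime and meets $k[b]$ only in $0$, since the restriction of $b$ is a non-constant polynomial in $\tau$. It is injective: a non-zero $c\in\mathfrak p$ would be algebraic over $k[b]$, so it would satisfy $a_0(b)+a_1(b)c+\dots+a_l(b)c^l=0$ with $a_0\ne0$,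 and then $a_0(b)\in\mathfrak p\cap k[b]$. Now $k[\tau]$ is a finite $k[b]$-module and $k[b]$ is Noetherian, so the submodule $B$ is finite over $k[b]$. Hence $B$ is a finitely generated normal domain of dimension $1$, and $\mathrm{Spec}\,B$ is a smooth affine curve. By Lüroth's theorem, $\mathrm{Frac}(B)\subset k(\tau)$ is purely transcendental over $k$, so $\mathrm{Spec}\,B$ is $\mathbb P^1$ with $e\ge1$ points removed. If $e\ge2$, then $B$ has non-constant units, namely functions with zeros and poles only at removed points. But $B^*\subset R^*=k^*$. So $e=1$ and $B=k[t]$.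

**Step 4: $d$ is a non-zero constant times $\partial_t$ on $B$.** Since $d$ commutes with $G$, $d(B)\subset B$. Write $d|_B=P\,\partial_t$ with $P=d(t)\in k[t]$. As $t\notin k=\ker d$, $P\ne0$. The ideal $PR$ is stable, because $d(P)=PP'$. Since $d$ is simple, $P\in R^*=k^*$. So $d|_B$ is locally nilpotent.

**Step 5: $d$ is locally nilpotent on $R$.** This step transfers local nilpotence from $B$ to $R$ through $\mathfrak g=\mathrm{Lie}(G)$. The ring $R$ is a union of finite-dimensional $G$-stable subspaces $V$. Differentiating the action, each $\eta\in\mathfrak g$ acts on $R$ by a derivation, and $\exp(\eta)\in G$ acts on each $V$ as the exponential of this operator. Taking the coefficient of $t$ in the identity between $d$ composed with the action of $\exp(t\eta)$ in the two orders, we see that $\eta$ commutes with $d$. By Kolchin's theorem $G$ acts on $V$ by unitriangular matrices in a suitable basis, so $\mathfrak g$ acts by strictly triangular ones, and every product of $\dim V$ elements of $\mathfrak g$ kills $V$. Put $R_{-1}=0$ and, for $j\ge0$,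
$$R_j=\{f\in R:\ \eta_0\eta_1\cdots\eta_jf=0\ \text{ for all }\eta_0,\dots,\eta_j\in\mathfrak g\}.$$
We have just seen that $R=\bigcup_jR_j$. Moreover $R_0=R^G=B$, since $G=\exp(\mathfrak g)$: an element is killed by $\mathfrak g$ if and only if it is fixed by all $\exp(t\eta)$. Also $d(R_j)\subset R_j$.

We show by induction on $j$ that every $f\in R_j$ is killed by a power of $d$. For $j=0$ this is Step 4. Let $j\ge1$ and $f\in R_j$, and fix a basis of $\mathfrak g$. The elements $\eta_1\cdots\eta_jf$ with the $\eta_i$ in this basis are finitely many, and each is killed by $\mathfrak g$, so it lies in $R_0=B$. Hence some $d^M$ kills them all. Then $\eta_1\cdots\eta_j\,d^Mf=d^M\eta_1\cdots\eta_jf=0$ for basis elements, and by multilinearity for all $\eta_i\in\mathfrak g$. So $d^Mf\in R_{j-1}$, and the induction hypothesis applies to it.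

**Step 6: contradiction.** A locally nilpotent derivation with kernel $k$ leaves room for one variable only. Since $d\ne0$, some $f_0$ has $d(f_0)\ne0$. Let $l\ge1$ be the largest integer with $d^l(f_0)\ne0$ and put $f=d^{l-1}(f_0)$. Then $d(f)\ne0=d^2(f)$, so $d(f)\in\ker d=k$, and after scaling we may take $d(f)=1$. We claim $R=k[f]$. Let $0\ne a\in R$ and let $N\ge0$ be such that $d^{N+1}(a)=0$; we use induction on $N$. If $N=0$, then $a\in\ker d=k$. If $N\ge1$, then $d^N(a)=c\in\ker d=k$, and $a-cf^N/N!$ is killed by $d^N$, because $d^N(f^N)=N!$. By induction (or trivially, if it is zero) this difference lies in $k[f]$, so $a\in k[f]$. Thus $R=k[f]$ has transcendence degree at most $1$, contrary to $n\ge2$. Therefore $\dim G\le n-2$.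

**Step 7: commutativity for $n\le4$.** If $n\le4$, then $\dim\mathfrak g\le2$. A nilpotent Lie algebra of dimension at most $2$ is abelian: it has a non-zero central element $\zeta$ if it is not $0$, and then it is spanned by $\zeta$ and at most one further element. By Lemma 8(d), $G$ is commutative. This completes the proof of Theorem 3. $\square$
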